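
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Bernstein--Sato roots that do not arise from\\ the top cohomology of a Milnor fiber}


\begin{abstract}
Let $Q$ be a locally quasi-homogeneous polynomial, for example a hyperplane arrangement. At each point of $\{Q=0\}$ the top de Rham cohomology of the Milnor fiber is generated in certain degrees, and through the Euler operator every such degree gives a rational number. Walther asked whether every root of the Bernstein--Sato polynomial $b_Q$ arises in this way. We show that the answer is no: for a reduced free central arrangement of $12$ planes in $\mathbb C^4$ the number $-\frac13$ is a root of $b_Q$ but arises at no point. In general every number that arises is a root, every root is a number that arises plus a nonnegative integer, and the two sets agree when at most two transversal variables are needed at each point.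
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Let $R_n=\mathbb C[x_1,\dots,x_n]$ and let $D_n$ be the Weyl algebra of $\mathbb C$-linear differential operators on $R_n$. For a non-constant $Q\in R_n$ the ring $D_n[s]$ acts on $R_n[1/Q][s]\,Q^s$, where $Q^s$ is a formal generator, by the usual rule $\partial_i Q^s=s\,(\partial_iQ)\,Q^{-1}Q^s$. The \emph{Bernstein--Sato polynomial} $b_Q(s)$ is the monic polynomial of least degree for which some $P(s)\in D_n[s]$ satisfies
\[
P(s)\,Q^{s+1}=b_Q(s)\,Q^s .
\]
The local polynomial $b_{Q,p}(s)$ at $p\in\mathbb C^n$ is defined in the same way, with $P(s)$ in the localization of $D_n[s]$ at the maximal ideal of $p$. We use the known fact that $b_Q$ is the least common multiple of the $b_{Q,p}$ with $p\in\{Q=0\}$.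

The polynomial $Q$ is \emph{locally quasi-homogeneous} if at every $p\in\{Q=0\}$ there are local analytic coordinates $(y_1,\dots,y_m,z_1,\dots,z_{n-m})$ centered at $p$ in which the germ of $Q$ is, up to a unit, a polynomial $f(y_1,\dots,y_m)$ that is quasi-homogeneous for positive rational weights $w_1,\dots,w_m$ and has weighted degree $1$. Here $m=m_p$ is the smallest number for which such a description at $p$ exists. We call $f$ the \emph{essential factor} at $p$; the coordinates and weights are part of the given structure. The \emph{Euler operator} at $p$ is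
\[
E_p=\sum_{j=1}^m w_jy_j\partial_{y_j},\qquad E_p(f)=f .
\]

For a hyperplane arrangement, possibly with multiplicities, one takes linear coordinates and all $w_j=1/k_p$, where $k_p$ is the number of hyperplanes through $p$ counted with multiplicity, and $f$ is the central essential arrangement that these hyperplanes induce. Then $m_p$ is the codimension of their intersection $X$. Indeed, a vector field $\eta$ near $p$ with $\eta(Q)\in(Q)$ is tangent to every hyperplane through $p$, so the values at $p$ of such fields lie in $T_pX$; on the other hand, a description with $m$ variables gives $n-m$ such fields $\partial_{z_i}$ with independent values, so $m\ge n-\dim X$.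

The \emph{Milnor fiber} at $p$ is $F_p=f^{-1}(1)\subset\mathbb C^m$. It is smooth because $E_p(f)=1$ on it. Write $dy=dy_1\wedge\cdots\wedge dy_m$, $|w|=\sum_jw_j$, and
\[
\Omega=\iota_{E_p}(dy)=\sum_j(-1)^{j-1}w_jy_j\,dy_1\wedge\cdots\widehat{dy_j}\cdots\wedge dy_m .
\]
Contracting $df\wedge dy=0$ with $E_p$ gives
\begin{equation}\label{eq:dfOmega}
df\wedge\Omega=f\,dy .
\end{equation}
So $\Omega|_{F_p}$ vanishes nowhere, and every top-degree form on $F_p$ is $g\,\Omega|_{F_p}$ for some polynomial $g$. This lets one measure cohomology classes by degree. Throughout, $\deg$ is the weighted degree. For $d\in\mathbb Q_{\ge0}$ let $W_d\subseteq H^{m-1}_{\mathrm{DR}}(F_p,\mathbb C)$ be the span of the classes $[g\Omega|_{F_p}]$ with $g$ quasi-homogeneous and $\deg g\le d$, and let $W_{<d}=\bigcup_{d'<d}W_{d'}$, where $W_{<0}=0$. We call $d$ a \emph{degree of the top cohomology at $p$} if $W_d\ne W_{<d}$. (The letter $d$ in front of a form is the exterior derivative; standing alone it is a degree.) The number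
\[
\alpha=-(d+|w|)
\]
is then said to \emph{arise through the action of the Euler operator at $p$}; we say that $\alpha$ \emph{arises at $p$}. Note that $d+|w|$ is the eigenvalue of $E_p$ (acting by Lie derivative) on $g\,dy$ when $\deg g=d$. For an arrangement, with $g$ of ordinary degree $i$, the formula reads $\alpha=-(i+m_p)/k_p$.

Let $\mathcal R$ be the set of roots of $b_Q$ and $\mathcal A$ the set of numbers that arise at some point of $\{Q=0\}$. Walther \cite{Walther} posed the following problem.

\medskip
\noindent\textbf{Question.} \emph{For $Q$ locally quasi-homogeneous, does every root of $b_Q$ arise, that is, is $\mathcal R\subseteq\mathcal A$?}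

\subsection{Why one would expect yes}

\begin{example}[one transversal variable]\label{ex:one}
A quasi-homogeneous polynomial in one variable is a monomial, so after scaling $f=y^a$ with $w_1=1/a$. For $a=1$ this is a smooth point. We have
\[
\partial_y^a\,y^{a(s+1)}=\prod_{l=1}^a(as+l)\;y^{as}.
\]
Conversely, if $P(s)\,y^{a(s+1)}=b(s)\,y^{as}$, only the part of $P(s)$ that lowers the degree in $y$ by $a$ matters. It is spanned over $\mathbb C[s]$ by the operators $y^i\partial_y^{i}\,\partial_y^a$, so it has the form $c(y\partial_y,s)\,\partial_y^a$ with a polynomial $c$, and $b(s)=c(as,s)\prod_l(as+l)$. Hence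
\[
b_f(s)=\prod_{l=1}^a\Bigl(s+\frac la\Bigr).
\]
On the other side, $F$ consists of the $a$-th roots of unity, $\Omega=y/a$, and the functions $y^i\Omega$ with $0\le i<a$ form a basis of $H^0_{\mathrm{DR}}(F,\mathbb C)\cong\mathbb C^a$, while $y^{i+a}\Omega=y^i\Omega$ on $F$. So the degrees are $i/a$ for $0\le i<a$, and the numbers that arise are the $-(i+1)/a$. The two lists coincide.
\end{example}

\begin{example}[from \cite{Walther}]\label{ex:lines}
For $Q=xyz(x+y)(x+z)$ take a point $P\ne0$ with $x=y=0$. The essential factor is an arrangement of $3$ lines in the plane ($m=2$, $k=3$). Its top cohomology has degrees $i=0,1,2$, which gives $-\frac23,-1,-\frac43$, and $b_{Q,P}(s)=(s+\frac23)(s+1)^2(s+\frac43)$. At the origin ($m=3$, $k=5$) the degrees are at most $4$, which yields the roots $-\frac35,\dots,-\frac75$ but not $-\frac23$ or $-\frac43$. So one has to consider all points of $\{Q=0\}$.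
\end{example}

The answer is known to be affirmative for isolated quasi-homogeneous singularities and for generic central hyperplane arrangements. There is also a general mechanism in its favor. Let $f$ be the essential factor at $p$; then $b_{Q,p}=b_f$ (Lemma~\ref{lem:standard}). Since $E_pf^s=sf^s$, the variable $s$ acts on $f^s$ as the Euler operator does, so values of $s$ are tied to degrees. Suppose that $b_f(\alpha)=0$, but $b_{f,q}(\alpha)\ne0$ at all points $q\ne0$ of $\{f=0\}\subset\mathbb C^m$. Then the module
\[
N_\alpha=D_m[s]f^s\big/\bigl(D_m[s]f^{s+1}+(s-\alpha)D_m[s]f^s\bigr)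
\]
is nonzero and supported at the origin, and we shall see (Lemma~\ref{lem:support}) that $\alpha=-(d+|w|)$ for the degree $d$ of a polynomial $h$ with $hf^s\notin\sum_i\partial_iN_\alpha$. It remains to decide whether $[h\Omega]$ is new in degree $d$, that is, whether it lies outside $W_{<d}$. This is the step that can fail; our counterexample is one where it fails with $h=1$ (Remark~\ref{rem:where}). The reason is that forms on $F_p$ know the function $f^\alpha$, not the formal symbol $f^s$. The passage from $s$ to $\alpha$ is harmless if none of $\alpha-1,\alpha-2,\dots$ is a root of $b_f$ (Lemma~\ref{lem:specialize}), but not in general.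

\subsection{Results}

\begin{theorem}\label{thm:no}
Let
\[
Q=x\,y\,t\,(x-y)(x-t)(y^7-z^7)\in\mathbb C[x,y,z,t],
\]
a reduced, free, central arrangement of $12$ planes in $\mathbb C^4$. Then $b_Q(-\frac13)=0$, but $-\frac13$ does not arise at any point of $\{Q=0\}$. If multiplicities are allowed, the same holds for
\[
Q_3=x\,t\,(x-t)(x-y)\,y^5\in\mathbb C[x,y,t].
\]
\end{theorem}

\begin{theorem}\label{thm:yes}
For every locally quasi-homogeneous polynomial $Q$,
\[
\mathcal A\subseteq\mathcal R\subseteq\mathcal A+\mathbb Z_{\ge0}.
\]
More precisely: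
\begin{itemize}
\item[(a)] if $\alpha$ arises at $p$, then $b_{Q,p}(\alpha)=0$;
\item[(b)] a root $\alpha$ of $b_Q$ such that no $\alpha-i$ with $i\ge1$ is a root of $b_Q$ always arises;
\item[(c)] if $m_p\le2$ for all $p\in\{Q=0\}$ (in particular if $n\le2$), then $\mathcal A=\mathcal R$.
\end{itemize}
\end{theorem}

So the answer to the question is yes for $n\le2$ and no for every $n\ge3$, and it is no already for reduced free arrangements when $n\ge4$: adding dummy variables to $Q$ or $Q_3$ changes neither the essential factors nor the Bernstein--Sato polynomial (Lemma~\ref{lem:standard}), and it preserves freeness (adjoin the new $\partial$'s to a basis of the logarithmic fields). We make no claim about reduced $Q$ with $n=3$.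

Both statements of Theorem~\ref{thm:no} rest on one mechanism, which is smallest in $Q_3$. Section~\ref{sec:root} shows that $-\frac13$ is a root, and Section~\ref{sec:noclass} that it does not arise. Sections~\ref{sec:local}--\ref{sec:two} prove Theorem~\ref{thm:yes}.

\subsection{Modules supported at a point}\label{subsec:delta}

For $D=D_m$ with variables $y_1,\dots,y_m$ and $\mathfrak m=(y_1,\dots,y_m)$ let
\[
\Delta=D/D\mathfrak m=\bigoplus_\beta\mathbb C\,\partial^\beta\delta,\qquad \delta=\text{class of }1 .
\]
(In Section~\ref{sec:root} the same notation is used with the $n$ coordinates of the ambient space as variables.) Thus $y_j\delta=0$, and for $E=\sum w_jy_j\partial_j$ we have $E\delta=\sum_j w_j(\partial_jy_j-1)\delta=-|w|\,\delta$. By Kashiwara's theorem a finitely generated left $D$-module all of whose elements are killed by powers of $\mathfrak m$ is isomorphic to some $\Delta^r$. This applies to a finitely generated $D$-module $N$ whose localizations $N_q$ vanish for all $q\ne0$. The elements of $\Delta$ killed by $\mathfrak m$ are the multiples of $\delta$,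 so $D$-linear maps $\Delta^r\to\Delta^{r'}$ are given by constant matrices. For a left $D$-module $N$ put
\[
H(N)=N\Big/\sum_i\partial_iN .
\]
Then $H(\Delta)=\mathbb C[\delta]$. On the modules $\Delta^r$ the functor $H$ recovers the matrix of a map, so it preserves injectivity, and an endomorphism is determined by its action on $H$. If $P=\sum_\beta\partial^\beta a_\beta$ with polynomials $a_\beta$, then $[Pu]=[a_0u]$ in $H(N)$ for $u\in N$.

\section{The root $-\frac13$: a map from $Df^s$ to $\Delta$}\label{sec:root}

\subsection{The case of $Q_3$}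

Let $f=Q_3$, of degree $9$ in three variables, $E_0=x\partial_x+y\partial_y+t\partial_t$ and $E=\frac19E_0$, so that $Ef=f$. The vector fields
\[
\theta_2=y(x-y)\partial_y,\qquad \theta_3=t(t-x)\partial_t
\]
multiply each linear factor of $f$ by a polynomial: $\theta_2$ multiplies $y$ by $x-y$ and $x-y$ by $-y$, and $\theta_3$ multiplies $t$ by $t-x$ and $x-t$ by $t$; the other factors are killed. Hence $\theta_2f=(5x-6y)f$ and $\theta_3f=(2t-x)f$, and
\[
\delta_2=\theta_2-(5x-6y)E,\qquad \delta_3=\theta_3-(2t-x)E
\]
kill $f$, and so kill $f^s$. Now compare $f^s$ with $\delta\in\Delta$, where $\mathfrak m=(x,y,t)$. All coefficients of $\delta_2,\delta_3$ are quadratic, and for $a\in\mathfrak m^2$ we have $a\,\partial_j\delta=\partial_j(a\delta)-(\partial_ja)\delta=0$. So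
\[
\delta_2\delta=\delta_3\delta=0,\qquad E\delta=-\tfrac39\,\delta=-\tfrac13\,\delta,\qquad f\delta=0,
\]
while $\delta_2f^s=\delta_3f^s=0$ and $Ef^s=sf^s$. If $f^s$ satisfies no relations except the consequences of these, then $f^s\mapsto\delta$, $s\mapsto-\frac13$ defines a nonzero map that kills $f\cdot f^s=f^{s+1}$, and this forces $b_f(-\frac13)=0$. We must therefore show that $\delta_2$ and $\delta_3$ generate the annihilator of $f^s$. This follows from freeness.

\subsection{The annihilator of $f^s$ for a free arrangement}

Let $f=\prod_H\ell_H^{a_H}$ with $a_H\ge1$ be a central arrangement in $\mathbb C^n$ of degree $k$, with pairwise non-proportional linear forms $\ell_H$. Let $\phi=\prod_H\ell_H$, $R=R_n$, $D=D_n$, $E_0=\sum_jx_j\partial_j$ and $E=E_0/k$, so $Ef=f$. A vector field $\eta$ with polynomial coefficients is \emph{logarithmic} if $\eta(\ell_H)\in(\ell_H)$ for all $H$. We assume that there are logarithmic fields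
\[
\theta_1=E_0,\ \theta_2,\dots,\theta_n\quad\text{whose coefficient matrix has determinant }c\,\phi,\ c\in\mathbb C^*.
\]
By step~1 below, the logarithmic fields then form a free module with this basis; this is what it means for the arrangement to be \emph{free}. Put
\[
h_i=\frac{\theta_i(f)}f=\sum_Ha_H\frac{\theta_i(\ell_H)}{\ell_H}\in R,\qquad \delta_i=\theta_i-h_iE\quad(i\ge2),
\]
so that $\delta_if=0$ and $\delta_if^s=0$.

\begin{lemma}\label{lem:ann}
Under these hypotheses $\mathrm{Ann}_Df^s=\sum_{i\ge2}D\delta_i$.
\end{lemma}

The plan is to pass to principal symbols. The symbols of the $\delta_i$ generate an ideal with few generators, so every component of its zero set is large; a rank estimate shows that the part over $\{f=0\}$ is too small to contain a component. So the ideal is determined over $\{f\ne0\}$, where everything is visible.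

\begin{proof}
\emph{Step 1: fields killing $f$.} Let $\eta$ be logarithmic. By Cramer's rule $\eta=\sum b_i\theta_i$, where $c\phi\, b_i$ is the determinant obtained by replacing $\theta_i$ by $\eta$. In linear coordinates one of which is $\ell_H$, the column of coefficients belonging to $\ell_H$ is divisible by $\ell_H$. So this determinant is divisible by every $\ell_H$, hence by $\phi$, and $b_i\in R$. If moreover $\eta f=0$, rewrite $\eta=bE+\sum_{i\ge2}b_i\delta_i$ with $b\in R$. Applying this to $f$ gives $bf=0$, so $\eta\in\sum_{i\ge2}R\delta_i$.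

\emph{Step 2: ranks.} If $f(p)\ne0$, then $\theta_1,\dots,\theta_n$ are independent at $p$, hence so are $E,\delta_2,\dots,\delta_n$, and the $\delta_i$ have rank $n-1$ at $p$.

Let $f(p)=0$. Let $X$ be the intersection of the hyperplanes through $p$ and $g=\prod_{H\not\ni p}\ell_H$. Choose linear forms $y_1,\dots,y_m$ that cut out $X$ and complete them to linear coordinates. We claim that the $\delta_i$ span at least $T_pX$ at $p$. For a direction $v$ of $X$ the fields
\[
\eta_v=g\,\partial_v,\qquad E'=g\sum_{j=1}^my_j\partial_{y_j}
\]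
are logarithmic: for $H\not\ni p$ the form $\ell_H$ divides $g$, and for $H\ni p$ the form $\ell_H$ is a linear form in the $y_j$, so $\eta_v(\ell_H)=0$ and $E'(\ell_H)=g\,\ell_H$. Let $a=\eta_v(f)/f$ and $a'=E'(f)/f$. Since $y_j(p)=0$, the hyperplanes not through $p$ contribute $0$ to $a'(p)$, and $a'(p)=g(p)\sum_{H\ni p}a_H\ne0$. The field $a'\eta_v-aE'$ is logarithmic, kills $f$, and has the value $a'(p)g(p)v$ at $p$. By step~1 it lies in $\sum R\delta_i$. This proves the claim, so the rank of the $\delta_i$ at $p$ is at least $\dim X$.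

\emph{Step 3: symbols.} Let $A=R[\xi_1,\dots,\xi_n]$ and $I=(\sigma_2,\dots,\sigma_n)$, where $\sigma_i$ is the symbol of $\delta_i$. As $I$ has $n-1$ generators, every component of $V(I)\subset\mathbb C^{2n}$ has dimension at least $n+1$. By step~2 the part of $V(I)$ over the points $p\in\{f=0\}$ with a given flat $X$ has dimension at most $\dim X+(n-\dim X)=n$, and there are finitely many flats. Hence every component of $V(I)$ meets $\{f\ne0\}$.

Over $R_f$ the fields $E,\delta_2,\dots,\delta_n$ form a basis of the derivations, so $A_f/I_f\cong R_f[e]$, where $e$ is the symbol of $E$. This is a domain of dimension $n+1$. Therefore $V(I)$ is irreducible of dimension $n+1$, and $I$ is a complete intersection. So $A/I$ is Cohen--Macaulay and has no embedded primes; its only associated prime is $\sqrt I$, which does not contain $f$. Hence $f$ is a nonzerodivisor on $A/I$, $A/I\hookrightarrow A_f/I_f$, and $I$ is prime.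

Let $K$ be the kernel of $A\to R[T]$, $\xi_i\mapsto T\partial_if$. It is prime, does not contain $f$, and contains $I$ because $\sigma_i\mapsto T\,\delta_i(f)=0$. The induced map $A_f/I_f=R_f[e]\to R_f[T]$ sends $e$ to $T\,E(f)=fT$, so it is injective and $I_f=K_f$. Since $I$ and $K$ are primes not containing $f$, it follows that $I=K$.

\emph{Step 4: induction on the order.} Let $P\in D$ have order $d$ and $Pf^s=0$. The coefficient of $s^d$ in $Pf^s$ is $f^{-d}\,\sigma_d(P)(\partial_1f,\dots,\partial_nf)\,f^s$. So $\sigma_d(P)\in K=I$, and if $d\ge1$, then $\sigma_d(P)=\sum b_i\sigma_i$ with $b_i$ homogeneous of degree $d-1$ in $\xi$. Choose $B_i\in D$ with symbol $b_i$. Then $P-\sum B_i\delta_i$ kills $f^s$ and has order less than $d$. An operator of order $0$ that kills $f^s$ is $0$, so induction finishes the proof.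
\end{proof}

\begin{proposition}\label{prop:root}
If in addition all coefficients of $\theta_2,\dots,\theta_n$ lie in $\mathfrak m^2$, where $\mathfrak m=(x_1,\dots,x_n)$, then $b_f(-n/k)=0$.
\end{proposition}

\begin{proof}
Since $\theta_i(\ell_H)\in\mathfrak m^2$, the quotient $\theta_i(\ell_H)/\ell_H$ lies in $\mathfrak m$. Hence $h_i\in\mathfrak m$, and the coefficients $a_j$ of $\delta_i$ lie in $\mathfrak m^2$. So $a_j\partial_j=\partial_ja_j-(\partial_ja_j)\in D\mathfrak m$, where $\partial_ja_j$ is a product in $D$ and $(\partial_ja_j)$ a derivative, and $\delta_i\,\delta=0$ in $\Delta$. Also $f\delta=0$ and $E\delta=-\frac nk\,\delta$.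

By Lemma~\ref{lem:ann} the map $\pi\colon Df^s\to\Delta$, $Pf^s\mapsto P\delta$, is well defined. Since $sf^s=Ef^s$, we have $D[s]f^s=Df^s$ and
\[
\pi(s\,Pf^s)=\pi(PE f^s)=PE\,\delta=-\tfrac nk\,\pi(Pf^s).
\]
Therefore $\pi(P(s)f^{s+1})=P(-\frac nk)\,f\delta=0$ for all $P(s)\in D[s]$. Applying $\pi$ to $b_f(s)f^s=P(s)f^{s+1}$ gives $b_f(-\frac nk)\,\delta=0$, so $b_f(-\frac nk)=0$.
\end{proof}

\subsection{Application to $Q_3$ and $Q$}\label{subsec:apply}

For $Q_3$ the fields $E_0,\theta_2,\theta_3$ have determinant $x\cdot y(x-y)\cdot t(t-x)=-x\,y\,t\,(x-y)(x-t)$, which is $\phi$ up to sign. So $b_{Q_3}(-\frac39)=b_{Q_3}(-\frac13)=0$.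

For $Q$, with $n=4$ and $k=12$, take $E_0$ and
\[
\theta_2=(x-y)(y\partial_y+z\partial_z),\qquad \theta_3=(z^7-y^7)\partial_z,\qquad \theta_4=t(t-x)\partial_t .
\]
These are logarithmic:
\begin{itemize}
\item $\theta_2$ multiplies $y$ and each $z-\zeta y$ with $\zeta^7=1$ by $x-y$, multiplies $x-y$ by $-y$, and kills $x,t,x-t$;
\item $\theta_3$ sends each $z-\zeta y$ to $z^7-y^7$ and kills the other forms;
\item $\theta_4$ multiplies $t$ by $t-x$ and $x-t$ by $t$, and kills the other forms.
\end{itemize}
In the order $(\partial_x,\partial_y,\partial_z,\partial_t)$ the coefficient matrix of $(E_0,\theta_2,\theta_3,\theta_4)$ is upper triangular, with determinant $x\cdot(x-y)y\cdot(z^7-y^7)\cdot t(t-x)=Q$. The coefficients of $\theta_2,\theta_3,\theta_4$ lie in $\mathfrak m^2$. So $Q$ is free, and $b_Q(-\frac4{12})=b_Q(-\frac13)=0$.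

\section{The number $-\frac13$ does not arise}\label{sec:noclass}

\subsection{Exactness from a divergence}

At a point $p$ with $m=m_p$ and $k=k_p$, the numbers that arise have the form $-(i+m)/k$ with an integer $i\ge0$. So $-\frac13$ can arise at $p$ only if
\begin{equation}\label{eq:k3}
k=3(i+m);\quad\text{in particular}\quad 3\mid k\ \text{ and }\ k\ge3m .
\end{equation}
In the cases that survive we shall have $k=3m$, that is, $i=0$ and $d=0$. Then $-\frac13$ arises at $p$ exactly when $W_0=\mathbb C[\Omega|_{F_p}]$ is nonzero, and we have to show that $\Omega|_{F_p}$ is exact. The next lemma does this when there is a suitable symmetry of $f$.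

\begin{lemma}\label{lem:exact}
Let $f$ be an essential factor with Euler operator $E$ and Milnor fiber $F$. Let $e$ be an algebraic vector field, regular on a Zariski open neighborhood of $F$, with $ef=0$, $[e,E]=0$ and $\operatorname{div}e=c\in\mathbb C^*$. Then $[\Omega|_F]=0$.
\end{lemma}

\begin{proof}
We have $L_e\Omega=L_e\iota_E\,dy=\iota_EL_e\,dy+\iota_{[e,E]}\,dy=c\,\Omega$. As $ef=0$, the field $e$ is tangent to $F$, and as $\Omega|_F$ is a top form, it is closed. Restricting to $F$ gives $c\,\Omega|_F=d(\iota_e\Omega|_F)$.
\end{proof}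

\subsection{The origin}\label{subsec:origin}

Start with $Q_3=x\,t\,(x-t)(x-y)\,y^5$. A linear field $e$ is of no use here: a field that kills $Q_3$ is logarithmic, and the linear logarithmic fields are the multiples of $E_0$. (The conditions for $x$, $t$ and $x-t$ force $e(x)=\lambda x$ and $e(t)=\lambda t$; those for $y$ and $x-y$ then force $e(y)=\lambda y$.) But $x$ is invertible on $F$, so poles along $x=0$ are allowed. Take the Euler field $x\partial_x+t\partial_t$ of the three planes through $x=t=0$ and multiply it by a function of degree $0$ that makes it tangent to $x=y$ as well: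
\[
u=\frac{x-y}x,\qquad e'=u\,(x\partial_x+t\partial_t).
\]
The following computation works for
\[
f=x\,t\,(x-t)(x-y)\,g,
\]
where $g$ is a form that does not involve $x$ or $t$; let $N$ be the number of variables and $k=\deg f$ the ordinary degree. It covers $Q_3$ ($g=y^5$, $N=3$, $k=9$) and $Q$ ($g=y(y^7-z^7)$, $N=4$, $k=12$). We have
\[
e'(x)=ux,\quad e'(t)=ut,\quad e'(x-t)=u(x-t),\quad e'(x-y)=ux=x-y,\quad e'(g)=0 .
\]
Hence
\[
\chi=\frac{e'(f)}f=3u+1,\qquad \operatorname{div}e'=\partial_x(x-y)+\partial_t(ut)=1+u .
\]
Let $E=E_0/k$ and $e=e'-\chi E$. Then $ef=0$. The coefficients of $e'$ are homogeneous of degree $1$ and $\chi$ is homogeneous of degree $0$, so $[e',E]=0$, $E(\chi)=0$ and $[e,E]=0$. Finally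
\[
\operatorname{div}e=1+u-E(\chi)-\chi\,\frac Nk=\Bigl(1-\frac Nk\Bigr)+\Bigl(1-\frac{3N}k\Bigr)u .
\]
This is constant exactly when $k=3N$; the exponents $5$ and $7$ in $Q_3$ and $Q$ are chosen to achieve this. Then $\operatorname{div}e=\frac23$, and Lemma~\ref{lem:exact} gives $[\Omega|_F]=0$. For both arrangements $m=N$ and $k=3m$ at the origin, so $i=0$ in \eqref{eq:k3}, and $-\frac13$ does not arise at the origin.

\subsection{The other points of $\{Q_3=0\}$}

At points on a single plane, $m=1$ and $k\in\{1,5\}$, so \eqref{eq:k3} fails. The lines in which at least two of the planes meet are the following; at their points other than $0$ we have $m=2$ and the stated $k$: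
\begin{align*}
&\{x=t=0\}\colon k=3, &&\{x=y=0\}\colon k=7,\\
&\{t=0,\ x=y\}\colon k=2, &&\{x=y=t\}\colon k=2,\\
&\{y=t=0\}\colon k=6, &&\{y=0,\ x=t\}\colon k=6 .
\end{align*}
For $m=2$ condition \eqref{eq:k3} requires $3\mid k$ and $k\ge6$, so only the last two lines remain, with $i=0$. There $f=v\,y^5$, where $v=t$ or $v=x-t$, up to a constant factor. The field $e=y\partial_y-5v\partial_v$ kills $f$, commutes with the Euler operator and has divergence $-4$. By Lemma~\ref{lem:exact}, $[\Omega|_F]=0$. With Section~\ref{subsec:origin}, $-\frac13$ does not arise anywhere on $\{Q_3=0\}$.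

\subsection{The other points of $\{Q=0\}$}

The $8$ planes $y=0$ and $z=\zeta y$ with $\zeta^7=1$ contain $L=\{y=z=0\}$, and any two of them meet exactly in $L$. The remaining planes are $x=0$, $t=0$, $x=t$, $x=y$.

If $p\notin L$, then $k\le1+4=5$. So \eqref{eq:k3} forces $k=3$ and $m=1$. But $m=1$ means that only one plane passes through $p$, so $k=1$, a contradiction. Now let $p=(x_0,0,0,t_0)\in L$, $p\ne0$, in the coordinates $(x,y,z,t)$.
\begin{itemize}
\item If $x_0=0$ and $t_0\ne0$, then the planes $x=0$ and $x=y$ are added and $k=10$. If $x_0\ne0$ and $t_0\notin\{0,x_0\}$, then $k=8$. In both cases $3\nmid k$.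
\item If $x_0\ne0$ and $t_0=0$ or $t_0=x_0$, then $k=9$, $m=3$, so $i=0$. Here $f=v\,q(y,z)$ with $q=y(y^7-z^7)$ and $v=t$ or $v=x-t$, up to a constant factor. The field $e=y\partial_y+z\partial_z-8v\partial_v$ kills $f$, commutes with the Euler operator, and has divergence $2-8=-6$. So $[\Omega|_F]=0$ by Lemma~\ref{lem:exact}.
\end{itemize}
Together with Section~\ref{subsec:origin}, $-\frac13$ arises nowhere on $\{Q=0\}$. With Section~\ref{subsec:apply} this proves Theorem~\ref{thm:no}.\qed

\begin{remark}\label{rem:where}
For $f=Q$ or $f=Q_3$ the map $\pi$ of Proposition~\ref{prop:root} factors through the module $N_{-1/3}$ of the introduction and sends $f^s$ to $\delta$. So $f^s\notin\sum_i\partial_iN_{-1/3}$, although $[\Omega|_F]=0$ at the origin. We have $-\frac13=-\frac43+1$, and $-\frac43$ arises at general points of $\{x=t=0\}$: the essential factor there is an arrangement of $3$ lines, as in Example~\ref{ex:lines}. This agrees with Theorem~\ref{thm:yes}(b), by which some $-\frac13-i$ with $i\ge1$ has to be a root. The field $e'$ is a multiple of the Euler field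 transversal to the same stratum.
\end{remark}

\section{Local structure}\label{sec:local}

We turn to Theorem~\ref{thm:yes}. First we reduce to essential factors.

\begin{lemma}\label{lem:standard}
\begin{itemize}
\item[(1)] Local Bernstein--Sato polynomials may be computed with analytic instead of algebraic local coefficients.
\item[(2)] They do not change under analytic coordinate changes, under multiplication by units, and when dummy variables are added.
\item[(3)] If $f$ on $\mathbb C^m$ is quasi-homogeneous with positive weights and of weighted degree $1$, then $b_f=b_{f,0}$, and $b_{f,q}$ is constant along the orbits of the associated $\mathbb C^*$-action.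
\end{itemize}
Hence $b_{Q,p}=b_f$ for the essential factor $f$ at $p$.
\end{lemma}

\begin{proof}
(1) The analytic local ring $\mathcal O$ at $p$ is faithfully flat over the algebraic one. Let $D_p$ denote the operators with algebraic local coefficients. Tensoring $D_p[s]Q^s/D_p[s]Q^{s+1}$ with $\mathcal O$ gives the corresponding analytic quotient. So a polynomial in $s$ kills one quotient if and only if it kills the other.

(2) By (1) analytic coordinate changes are harmless. Let $u$ be a unit and $Pf^{s+1}=bf^s$. Conjugation by $u^s$ sends $\partial_i$ to $\partial_i-s\,u^{-1}\partial_iu$, so $u^sPu^{-s}\cdot u^{-1}$ is again an operator with coefficients polynomial in $s$, and it maps $(uf)^{s+1}$ to $b\,(uf)^s$. The converse uses $u^{-1}$. Suppose that $f$ depends only on $y$. An operator in $y$ may be regarded as an operator in $(y,z)$. Conversely, given an operator in $(y,z)$, write all $\partial_z$ on the right, drop the terms that contain them, and set $z=0$; the resulting operator in $y$ satisfies the same functional equation.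

(3) Choose $N_0\ge1$ with all $N_0w_j\in\mathbb Z$ and let $\lambda\in\mathbb C^*$ act by $\lambda\cdot y=(\lambda^{N_0w_j}y_j)_j$, so $f(\lambda\cdot y)=\lambda^{N_0}f(y)$. Then $b_{f,q}=b_{f,\lambda\cdot q}$. An operator defined near $0$ is defined at all $q'$ near $0$, so $b_{f,q'}\mid b_{f,0}$ for such $q'$. Every $q$ can be moved near $0$, so $b_{f,q}\mid b_{f,0}$ for all $q$, and $b_f$ is the least common multiple of the $b_{f,q}$ with $f(q)=0$.
\end{proof}

Below we choose a point $p$ with $b_{Q,p}(\alpha)=0$ and $m_p$ minimal, and we want $\alpha$ not to be a root at nearby points with a simpler transversal structure. For arrangements it is clear that $m_p$ drops off the stratum of $p$. In general the structure given at a nearby point need not be related to the one at $p$, and a short argument is needed.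

\begin{lemma}\label{lem:drop}
Let $f(y_1,\dots,y_m)$ be the essential factor at $p$, and let $q\ne0$ be near $0$ with $f(q)=0$. Then $m_{p'}\le m-1$ for the points $p'$ near $p$ with $y(p')=q$.
\end{lemma}

\begin{proof}
Let $z_1,\dots,z_{n-m}$ be the remaining coordinates at $p$. The $n-m+1$ fields $E_p,\partial_{z_1},\dots,\partial_{z_{n-m}}$ map $f$ into $(f)$, hence $Q$ into $(Q)$, and their values at $p'$ are independent because $y(p')=q\ne0$.

Let $f'(y'_1,\dots,y'_{m'})$ be the essential factor at $p'$, with trivial directions $z'$, and suppose $m'\ge m$. Then $n-m+1>n-m'$, so one of the above fields, say $\eta$, has a value at $p'$ outside the span of the $\partial_{z'}$. From $\eta Q\in(Q)$ we get $\eta f'\in(f')$. Drop the $\partial_{z'}$-part of $\eta$, which kills $f'$, and set $z'=0$. The result is a field in $y'$ with $\eta f'=bf'$ and $\eta(0)\ne0$. Subtracting $b\,E_{p'}$, which vanishes at $0$, we may assume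
\[
\eta f'=0,\qquad \eta(0)\ne0 .
\]
We use $\eta$ to remove one variable from $f'$, keeping it quasi-homogeneous.

Let $w_j$ now be the weights of the $y_j'$. Each weight component of $\eta$ kills $f'$. Some component $\eta_0$ has $\eta_0(0)\ne0$; its weight is $-w$ with $w=w_j$ for some $j$. Its coefficient at $\partial_j$ is quasi-homogeneous of degree $w_j-w$, so it is $0$ if $w_j<w$ and constant if $w_j=w$. After a linear change among the variables of weight $w$,
\[
\eta_0=\partial_1+\sum_{w_j>w}p_j\,\partial_j,\qquad \deg p_j=w_j-w .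
\]
This derivation lowers the weighted degree of polynomials by $w>0$, so it is locally nilpotent, and $\eta_0(y'_1)=1$. For $j\ge2$ put
\[
\tilde y_j=\sum_{l\ge0}\frac{(-y_1')^l}{l!}\,\eta_0^l(y'_j).
\]
Then $\eta_0(\tilde y_j)$ is a telescoping sum and vanishes, and $\tilde y_j$ is quasi-homogeneous of degree $w_j$. If $w_j\le w$, then $\tilde y_j=y'_j$; otherwise $\tilde y_j-y'_j$ is divisible by $y_1'$ and involves only variables of weight less than $w_j$. So $(y'_1,\tilde y_2,\dots,\tilde y_{m'})$ are quasi-homogeneous coordinates, and $\eta_0=\partial_{y'_1}$ in them. Hence $f'$ is a quasi-homogeneous polynomial of degree $1$ in $\tilde y_2,\dots,\tilde y_{m'}$. This contradicts the minimality of $m'$. (If $m'=1$, then $f'$ would be constant, which is also impossible.)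
\end{proof}

In the rest of the paper $f$ is a quasi-homogeneous polynomial on $\mathbb C^m$ with positive weights $w_1,\dots,w_m$ and weighted degree $1$, and
\begin{gather*}
D=D_m,\qquad R=\mathbb C[y_1,\dots,y_m],\qquad E=\sum_jw_jy_j\partial_j,\\
F=f^{-1}(1),\qquad U=\{f\ne0\},\qquad M_\alpha=R[1/f]f^\alpha .
\end{gather*}
We fix $N_0\ge1$ with all $N_0w_j\in\mathbb Z$ and let $\mathbb C^*$ act by $\lambda\cdot y=(\lambda^{N_0w_j}y_j)_j$, as in Lemma~\ref{lem:standard}(3). A form has \emph{weight} $\nu$ if $L_E$ multiplies it by $\nu$.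

\section{Numbers that arise are roots}\label{sec:a}

\begin{proof}[Proof of Theorem~\ref{thm:yes}(a)]
Let $f$ be the essential factor at $p$ and let $d$ be a degree at $p$. There is a quasi-homogeneous $g$ of degree $d$ with $[g\Omega|_F]\notin W_{<d}$. Let $\alpha=-(d+|w|)$ and suppose that $b_f(\alpha)\ne0$. We shall use the functional equation to express $[g\Omega|_F]$ in lower degree.

Specialize $P(s)f^{s+1}=b_f(s)f^s$ to $s=\alpha$ in $M_\alpha$, and write $gP(\alpha)=\sum_\beta\partial^\beta a_\beta$ with $a_\beta\in R$. Then
\[
gf^\alpha-b_f(\alpha)^{-1}a_0f^{\alpha+1}\in\sum_i\partial_iM_\alpha .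
\]
The module $M_\alpha$ is the direct sum of its $E$-eigenspaces, and $\partial_i$ shifts eigenvalues by $-w_i$. The eigenvalue of $gf^\alpha$ is $d+\alpha=-|w|$. Taking the component with this eigenvalue we obtain
\begin{equation}\label{eq:a1}
gf^\alpha-b_f(\alpha)^{-1}af^{\alpha+1}=\sum_i\partial_iv_i,
\end{equation}
where $a\in R$ is quasi-homogeneous of degree $d-1$ ($a=0$ if $d<1$) and $v_i=c_if^\alpha$ has eigenvalue $w_i-|w|$. Consider the form
\[
\eta=\sum_i\iota_{\partial_i}(c_i\,dy)\quad\text{on }U .
\]
The weight of $c_i$ is $w_i-|w|-\alpha$ and that of $\iota_{\partial_i}dy$ is $|w|-w_i$, so $L_E\eta=-\alpha\eta$. Since $d\eta=\sum(\partial_ic_i)\,dy$ and $df\wedge\eta=\sum c_i(\partial_if)\,dy$, equation \eqref{eq:a1} reads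
\[
\bigl(g-b_f(\alpha)^{-1}af\bigr)dy=d\eta+\alpha\,\frac{df}f\wedge\eta .
\]
Contract with $E$ and restrict to $F$, where $f=1$, $df|_F=0$ and $\iota_E(df/f)=1$. The left side becomes $(g-b_f(\alpha)^{-1}a)\,\Omega|_F$, and the right side becomes
\[
(\iota_Ed\eta+\alpha\eta)|_F=(L_E\eta-d\iota_E\eta+\alpha\eta)|_F=-d\bigl(\iota_E\eta|_F\bigr).
\]
So $[g\Omega|_F]=b_f(\alpha)^{-1}[a\Omega|_F]\in W_{<d}$, a contradiction. Hence $b_f(\alpha)=0$, and $b_f=b_{Q,p}$ by Lemma~\ref{lem:standard}.
\end{proof}

\section{From roots to cohomology classes}\label{sec:b}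

\subsection{A polynomial of the right degree}

For $\alpha\in\mathbb C$ let
\[
L^0=D[s]f^s/D[s]f^{s+1},\qquad N_\alpha=L^0/(s-\alpha)L^0 .
\]
Since $s$ is central in $D[s]$, $b_f$ is the minimal polynomial of $s$ on $L^0$. Since $sf^s=Ef^s$, both modules are generated over $D$ by the class of $f^s$.

\begin{lemma}\label{lem:support}
Let $b_f(\alpha)=0$ and $b_{f,q}(\alpha)\ne0$ for all $q\ne0$ with $f(q)=0$. Then $N_\alpha\cong\Delta^r$ with $r>0$. Moreover $d=-\alpha-|w|$ is a nonnegative rational number, and there is a quasi-homogeneous $h$ of degree $d$ with $[hf^s]\ne0$ in $H(N_\alpha)$. In particular $\alpha$ is rational and negative.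
\end{lemma}

\begin{proof}
\emph{$N_\alpha\ne0$.} Otherwise $s-\alpha$ is surjective on $L^0$. Write $b_f=(s-\alpha)^\epsilon c(s)$ with $c(\alpha)\ne0$ and $\epsilon\ge1$. Then $c(s)L^0=c(s)(s-\alpha)^\epsilon L^0=0$, which contradicts the minimality of $b_f$.

\emph{$N_\alpha$ is supported at $0$.} If $f(q)\ne0$, then $f$ is a unit at $q$ and $L^0_q=0$. If $q\ne0$ and $f(q)=0$, then $(N_\alpha)_q$ is killed by $s-\alpha$ and by $b_{f,q}(s)$. As $b_{f,q}(\alpha)\ne0$, it vanishes. By Section~\ref{subsec:delta}, $N_\alpha\cong\Delta^r$ with $r>0$, so $H(N_\alpha)\ne0$.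

\emph{The degree.} Since $N_\alpha$ is generated by $f^s$, the space $H(N_\alpha)$ is spanned by the classes $[hf^s]$ with $h$ quasi-homogeneous. From
\[
\sum_i\partial_i\,w_iy_i\,hf^s=(E+|w|)hf^s=(\deg h+|w|+s)\,hf^s
\]
and $s=\alpha$ on $N_\alpha$ we get $(\deg h+|w|+\alpha)[hf^s]=0$. So only $\deg h=-\alpha-|w|$ contributes.
\end{proof}

\subsection{From $f^s$ to $f^\alpha$}

\begin{lemma}\label{lem:specialize}
Let $r\ge0$ be an integer and $b_f(\alpha-r-i)\ne0$ for all $i\ge1$. Then $P(s)f^{s-r}\mapsto P(\alpha)f^{\alpha-r}$ induces an isomorphism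
\[
D[s]f^{s-r}\big/(s-\alpha)D[s]f^{s-r}\;\cong\;M_\alpha .
\]
\end{lemma}

\begin{proof}
The map is the restriction to $D[s]f^{s-r}$ of the specialization $R[1/f][s]f^s\to M_\alpha$ at $s=\alpha$.

\emph{Surjectivity.} The functional equation at $s=\alpha-r-i$ gives $b_f(\alpha-r-i)f^{\alpha-r-i}\in Df^{\alpha-r-i+1}$. By induction on $i$ all $f^{\alpha-r-i}$ lie in $Df^{\alpha-r}$, and $R$-multiples of them exhaust $M_\alpha$.

\emph{Injectivity.} Let $P(\alpha)f^{\alpha-r}=0$. Then $P(s)f^{s-r}=(s-\alpha)v$ with $v=c(s)f^{s-r-j}$ for some $c(s)\in R[s]$ and $j\ge0$. Put $B(s)=\prod_{i=1}^jb_f(s-r-i)$ and write $B(s)=B(\alpha)+(s-\alpha)C(s)$. By the functional equation $B(s)f^{s-r-j}\in D[s]f^{s-r}$, hence $B(s)v\in D[s]f^{s-r}$. So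
\[
B(\alpha)v=B(s)v-C(s)(s-\alpha)v\in D[s]f^{s-r},
\]
and $B(\alpha)\ne0$. Thus $P(s)f^{s-r}=(s-\alpha)v\in(s-\alpha)D[s]f^{s-r}$.
\end{proof}

Some hypothesis of this kind is needed. For $f=y$, $\alpha=0$, $r=0$ we have $b_f(-1)=0$. The image of the map is $\mathbb C[y]\ne\mathbb C[y,y^{-1}]$, and $\partial_yy^s=s\,y^{s-1}$ maps to $0$ but does not lie in $s\,D[s]y^s$, since $y^{s-1}\notin D[s]y^s$.

\subsection{From $f^\alpha$ to the Milnor fiber}

\begin{lemma}\label{lem:fiber}
Let $h$ be quasi-homogeneous of degree $d=-\alpha-|w|\ge0$. If $[h\Omega|_F]\in W_{<d}$, then $[hf^\alpha]=0$ in $H(M_\alpha/Df^{\alpha+1})$.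
\end{lemma}

\begin{proof}
We may assume $h\ne0$. By assumption $h\Omega|_F=\sum_eg_e\Omega|_F+d\kappa$ with $g_e$ quasi-homogeneous of degree $e<d$ and $\kappa$ a form on $F$; for $m=1$ take $\kappa=0$.

\emph{Normalizing the relation.} The group $\mu_{N_0}\subset\mathbb C^*$ of $N_0$-th roots of unity acts on $F$, and a form of weight $\nu$ is multiplied by $\lambda^{N_0\nu}$ under $\lambda\in\mu_{N_0}$. Take the isotypic component of the relation for the character of $h\Omega$. The $g_e$ that survive have $e=d-j$ with integers $j\ge1$. As $f=1$ on $F$, we may replace $g_{d-j}$ by $g_{d-j}f^{j-1}$, of degree $d-1$. So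
\[
(h-gf)\,\Omega|_F=d\kappa,
\]
with $g$ quasi-homogeneous of degree $d-1$ ($g=0$ if $d<1$) and $\kappa$ isotypic.

\emph{Lifting $\kappa$.} Lift $\kappa$ to a form with polynomial coefficients on $\mathbb C^m$. Restriction is $\mu_{N_0}$-equivariant, so we may keep only the parts of weight congruent to $d+|w|=-\alpha$ modulo $\mathbb Z$. Multiplying each by a suitable integral power of $f$ we obtain $\tilde\kappa\in\Omega^{m-2}(U)$ with
\[
L_E\tilde\kappa=-\alpha\tilde\kappa,\qquad\tilde\kappa|_F=\kappa .
\]

\emph{Conclusion.} The form $\beta=(h-gf)\Omega-d\tilde\kappa$ on $U$ has weight $-\alpha$ and $\beta|_F=0$. At a point of $F$ this means that $\beta$ vanishes on $\ker df$, so $df\wedge\beta=0$ there. The coefficient of $df\wedge\beta$ is quasi-homogeneous and $U=\mathbb C^*\cdot F$, so $df\wedge\beta=0$ on $U$. With \eqref{eq:dfOmega},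
\[
(h-gf)f^\alpha dy=f^{\alpha-1}df\wedge(h-gf)\Omega=f^{\alpha-1}df\wedge d\tilde\kappa=-d\bigl(f^{\alpha-1}df\wedge\tilde\kappa\bigr).
\]
So $hf^\alpha-gf^{\alpha+1}\in\sum_i\partial_iM_\alpha$, and the claim follows because $gf^{\alpha+1}\in Df^{\alpha+1}$.
\end{proof}

\subsection{The main proposition and part (b)}

\begin{proposition}\label{prop:arises}
Let $b_f(\alpha)=0$ and $b_{f,q}(\alpha)\ne0$ for all $q\ne0$ with $f(q)=0$. Assume one of:
\begin{itemize}
\item[(i)] $b_f(\alpha-i)\ne0$ for all $i\ge1$;
\item[(ii)] $b_{f,q}(\alpha-i)\ne0$ for all $i\ge1$ and all $q\ne0$ with $f(q)=0$.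
\end{itemize}
Then $\alpha=-(d+|w|)$ for a degree $d$ of the top cohomology of $F$.
\end{proposition}

\begin{proof}
Let $d$ and $h$ be as in Lemma~\ref{lem:support}, so $[hf^s]\ne0$ in $H(N_\alpha)$. We show that
\begin{equation}\label{eq:nonzero}
[hf^\alpha]\ne0\quad\text{in }H(M_\alpha/Df^{\alpha+1}).
\end{equation}
Then $[h\Omega|_F]\in W_d\setminus W_{<d}$ by Lemma~\ref{lem:fiber}, so $d$ is a degree.

\emph{Case (i).} Under the isomorphism of Lemma~\ref{lem:specialize} with $r=0$ the image of $D[s]f^{s+1}$ is $Df^{\alpha+1}$. So $N_\alpha\cong M_\alpha/Df^{\alpha+1}$ with $hf^s\mapsto hf^\alpha$, and \eqref{eq:nonzero} holds.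

\emph{Case (ii).} Now $b_f$ may have roots $\alpha-i$, and we have to allow more poles. Choose $r\ge0$ with $b_f(\alpha-r-i)\ne0$ for all $i\ge1$ and let
\[
L=D[s]f^{s-r}/D[s]f^{s+1}\ \supseteq\ L^0 .
\]
Since $Ef^{s-r}=(s-r)f^{s-r}$, $L$ is generated over $D$ by $f^{s-r}$. The functional equation shows that $\prod_{i=0}^rb_f(s-i)$ kills $L$. So $L$ is the direct sum of the generalized eigenspaces of $s$, which are $D$-submodules; let $L_\alpha$ be the one for $\alpha$. At $q\ne0$ with $f(q)=0$ the module $L_q$ is killed by $\prod_{i=0}^rb_{f,q}(s-i)$, which does not vanish at $\alpha$ by hypothesis; if $f(q)\ne0$, then $L_q=0$. So $L_\alpha$ is supported at $0$, and $L_\alpha\cong\Delta^{r'}$ for some $r'$.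

We claim that $s=\alpha$ on $L_\alpha$. The space $H(L)$ is spanned by classes $[h'f^{s-r}]$ with $h'$ quasi-homogeneous, and as in Lemma~\ref{lem:support}
\[
(s-r+\deg h'+|w|)\,[h'f^{s-r}]=0 .
\]
So $s$ is diagonalizable on $H(L)$. On the summand $H(L_\alpha)$ it is $\alpha$ plus a nilpotent map, hence it is $\alpha$. Since endomorphisms of $\Delta^{r'}$ are determined by their action on $H$, the claim follows.

The generalized $\alpha$-eigenspace $L^0_\alpha\subseteq L_\alpha$ of $L^0$ is therefore also killed by $s-\alpha$. As $s-\alpha$ is bijective on the other generalized eigenspaces, the natural map $N_\alpha\to L/(s-\alpha)L$ is the inclusion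
\[
N_\alpha=L^0_\alpha\ \subseteq\ L_\alpha=L/(s-\alpha)L\ \cong\ M_\alpha/Df^{\alpha+1},
\]
the last step by Lemma~\ref{lem:specialize}. The class of $hf^s=hf^r\cdot f^{s-r}$ maps to that of $hf^\alpha$. Both $N_\alpha$ and $L_\alpha$ are sums of copies of $\Delta$, and $H$ preserves the injectivity of maps between such modules. So \eqref{eq:nonzero} holds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:yes}(b) and of the inclusions]
Let $\alpha\in\mathcal R$. Choose $p$ with $b_{Q,p}(\alpha)=0$ and $m_p$ minimal, and let $f$ be the essential factor at $p$. We claim that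
\begin{equation}\label{eq:offzero}
b_f(\alpha)=0,\qquad b_{f,q}(\alpha)\ne0\ \text{ for all }q\ne0\text{ with }f(q)=0 .
\end{equation}
The first statement is Lemma~\ref{lem:standard}. For $q\ne0$ near $0$ with $f(q)=0$, take $p'$ near $p$ with $y(p')=q$. Then $b_{f,q}=b_{Q,p'}$ by Lemma~\ref{lem:standard}, and $m_{p'}<m_p$ by Lemma~\ref{lem:drop}, so $b_{f,q}(\alpha)\ne0$ by minimality. The $\mathbb C^*$-action extends this to all $q\ne0$ with $f(q)=0$.

If no $\alpha-i$ with $i\ge1$ is in $\mathcal R$, then condition (i) of Proposition~\ref{prop:arises} holds, since $b_f=b_{Q,p}$ divides $b_Q$. So $\alpha$ arises at $p$, which is (b). For an arbitrary $\alpha\in\mathcal R$, take the largest $i\ge0$ with $\alpha-i\in\mathcal R$. Then $\alpha-i$ arises by (b), so $\mathcal R\subseteq\mathcal A+\mathbb Z_{\ge0}$. The inclusion $\mathcal A\subseteq\mathcal R$ is (a).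
\end{proof}

In Theorem~\ref{thm:no} both conditions of Proposition~\ref{prop:arises} fail at the origin for $\alpha=-\frac13$: by (a) and Remark~\ref{rem:where}, $-\frac43$ is a root of $b_{f,q}$ at general points $q$ of $\{x=t=0\}$, and hence of $b_f$.

\section{Two transversal variables}\label{sec:two}

For (c) we use condition (i) for $\alpha\le-1$ and condition (ii) for $\alpha>-1$. The first needs a lower bound for the roots.

\begin{lemma}\label{lem:minus2}
Let $m=2$. Then $b_{f,q}$ has all its roots in $[-1,0)$ for $q\ne0$ with $f(q)=0$, and all roots of $b_f$ are real and greater than $-2$.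
\end{lemma}

\begin{proof}
\emph{Set-up.} Factors of a quasi-homogeneous polynomial are quasi-homogeneous, so $f=\prod_jf_j^{a_j}$ with pairwise non-proportional irreducible quasi-homogeneous $f_j$ (constants absorbed). Let $\phi=\prod_jf_j$ and $\rho=\deg\phi\le\deg f=1$. For $0\ne q\in\{f_j=0\}$ the closure $\mathbb C^*\cdot q\cup\{0\}$ of the orbit of $q$ is an irreducible curve in the irreducible curve $\{f_j=0\}$, so it is all of it; thus $\{f_j=0\}\setminus\{0\}$ is a single orbit. As $f_j$ generates the ideal of the curve, $df_j\ne0$ at a smooth point and hence along the whole orbit. The orbits for different $j$ are disjoint. So near $q$ the germ of $f$ is a unit times the $a_j$-th power of a coordinate, and by Lemma~\ref{lem:standard} and Example~\ref{ex:one} the roots of $b_{f,q}$ are $-l/a_j$ with $1\le l\le a_j$.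

A root of $b_f$ that is not a root of any $b_{f,q}$ with $q\ne0$ is real by Lemma~\ref{lem:support}. So all roots are real. Suppose that $\alpha\le-2$ is a root. Then Lemma~\ref{lem:support} applies, and $N=N_\alpha\cong\Delta^r\ne0$ is generated by the class $u$ of $f^s$. It satisfies
\[
Eu=\alpha u,\qquad fu=0,\qquad \phi\,\partial_iu=\alpha c_iu,\quad c_i=\sum_ja_j\frac\phi{f_j}\,\partial_if_j .
\]
We shall divide the relation $fu=0$ by factors of $f$ until it reads $u=0$.

\emph{Claim. Let $1\le b_j\le a_j$ for all $j$, $g=\prod f_j^{b_j}$ and $g'=g/\phi$. If $gu=0$, then $g'u=0$.}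

Expanding $0=\partial_i(gu)=(\partial_ig)u+g'\phi\,\partial_iu$ we get
\[
g'c'_iu=0\quad(i=1,2),\qquad c'_i=\sum_j(b_j+\alpha a_j)\frac\phi{f_j}\,\partial_if_j .
\]
All $b_j+\alpha a_j\le-a_j$ are negative. The $c'_i$ have no common zero outside $0$. Indeed, at $q\ne0$ with $f_j(q)=0$ only the $j$-th term survives, $\phi/f_j$ does not vanish at $q$, and $df_j(q)\ne0$. And where $\phi\ne0$, the identity $\sum_iw_iy_ic'_i=\phi\sum_j(b_j+\alpha a_j)\deg f_j$ shows that not both vanish.

If $(c_1',c_2')=R$, then $g'u=0$. Otherwise neither $c'_i$ is a nonzero constant. Neither is $0$, since the other one would then have only finitely many zeros in $\mathbb C^2$, which is impossible for a polynomial that is not a nonzero constant. So $c'_1,c'_2$ are quasi-homogeneous of positive degrees $\rho-w_1,\rho-w_2$ with $0$ as only common zero, hence a regular sequence. The quotient $R/(c_1',c_2')$ has Hilbert series $\prod_i(1-T^{\rho-w_i})/\prod_i(1-T^{w_i})$, which is a polynomial in a fractional power of $T$. So its highest degree is $(\rho-w_1)+(\rho-w_2)-w_1-w_2=2\rho-2|w|$.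

Suppose that $g'u\ne0$. Write $g'u=\sum_\beta\partial^\beta v_\beta\delta$ with $v_\beta\in\mathbb C^r$, and let $\gamma$ have maximal $|\gamma|$ with $v_\gamma\ne0$. Then $y^\gamma\partial^\beta\delta=0$ for the other $\beta$ that occur, so $y^\gamma g'u$ is a nonzero element of $\mathbb C^r\delta$. Comparing $E$-eigenvalues,
\[
\gamma\cdot w+\deg g'+\alpha=-|w| .
\]
Since $(c_1',c_2')$ kills $g'u$, the monomial $y^\gamma$ is not in this ideal, and $\gamma\cdot w\le2\rho-2|w|$. So $\alpha+\deg g'\ge|w|-2\rho$. But $\deg g'\le1-\rho$ and $\rho\le1$ give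
\[
\alpha+\deg g'\le-2+1-\rho=-1-\rho\le-2\rho<|w|-2\rho .
\]
This contradiction proves the claim.

\emph{Conclusion.} Start with $b_j=a_j$, where $g=f$ kills $u$. Replace each $b_j$ by $\max(1,b_j-1)$. The new $g$ is a multiple of the old $g'$, so it kills $u$ by the claim. After finitely many steps all $b_j=1$, and the claim with $g=\phi$, $g'=1$ gives $u=0$. As $u$ generates $N\ne0$, this is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:yes}(c)]
By (a) we have to show that every $\alpha\in\mathcal R$ arises. Choose $p$ with $b_{Q,p}(\alpha)=0$ and $m_p$ minimal, and let $f$ be the essential factor at $p$; then \eqref{eq:offzero} holds.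

If $m_p=1$, then $f=y^a$ after scaling, and $\alpha$ arises at $p$ by Example~\ref{ex:one}.

Let $m_p=2$. By \eqref{eq:offzero} and Lemma~\ref{lem:support}, $\alpha$ is real and negative. If $\alpha\le-1$, then $\alpha-i\le-2$ for $i\ge1$, and these numbers are not roots of $b_f$ by Lemma~\ref{lem:minus2}; so Proposition~\ref{prop:arises} applies with condition (i). If $-1<\alpha<0$, then $\alpha-i<-1$ for $i\ge1$, and these numbers are not roots of any $b_{f,q}$ with $q\ne0$ and $f(q)=0$ by Lemma~\ref{lem:minus2}; so Proposition~\ref{prop:arises} applies with condition (ii). In both cases $\alpha$ arises at $p$.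
\end{proof}

\begin{thebibliography}{1}
\bibitem{Walther} Uli Walther, \emph{Bernstein-Sato polynomial versus cohomology of the Milnor fiber for generic arrangements}, arXiv:math/0204080 (2002).
\end{thebibliography}

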